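\title{Self-dual polytopes without self-polar realizations}

\begin{abstract}
A polytope with the origin in its interior is self-polar if it is the image of its polar under an orthogonal map. We construct, in every dimension $d\ge 19$, a self-dual polytope none of whose realizations is projectively equivalent to its polar; in particular it has no self-polar realization. The obstruction is that the square of a duality induced by a linear map is induced by a linear symmetry. We build a polytope all of whose dualities have the same square on a prescribed face, and this square is a combinatorial symmetry that no realization of the face admits. We also show that a polytope is projectively equivalent to a self-polar polytope if and only if it is projectively equivalent to its polar.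
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $P\subset\mathbb{R}^d$ be a full-dimensional convex polytope with the origin in its interior. Its \emph{polar} is
\[
P^\circ=\{y\in\mathbb{R}^d:\langle x,y\rangle\le 1\text{ for all }x\in P\},
\]
and $P$ is \emph{self-polar} if $P=U(P^\circ)$ for some orthogonal transformation $U$ of $\mathbb{R}^d$. The face lattice $L(R)$ of a polytope $R$ is the set of its faces, including $\emptyset$ and $R$, ordered by inclusion. A \emph{duality} of $R$ is a bijection $D\colon L(R)\to L(R)$ with $x\le y\iff D(y)\le D(x)$, and $R$ is \emph{self-dual} if it has a duality. A \emph{realization} of $R$ is a polytope with face lattice isomorphic to $L(R)$; when its polar is mentioned, it is taken full-dimensional with the origin in its interior.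

The face lattice of $P^\circ$ is the face lattice of $P$ turned upside down, so every self-polar polytope is self-dual. Self-duality is a property of the combinatorial type, while self-polarity asks for coordinates in which a duality becomes a rigid motion. The following question is posed in \cite{Jensen}.

\begin{quote}
\emph{Does every self-dual polytope have a self-polar realization?}
\end{quote}

In the plane the answer is yes. Every polygon is self-dual. The polar of a regular $n$-gon with circumradius $r$ centered at the origin is a regular $n$-gon with inradius $1/r$, and the inradius of the original is $r\cos(\pi/n)$; the two differ by a rotation when $r^2\cos(\pi/n)=1$. It is known that every self-dual polytope of dimension $3$ also has a self-polar realization. These cases suggest a positive answer. We show that the answer is negative, even if the orthogonal map is replaced by a projective one.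

For a $d$-polytope $R\subset\mathbb{R}^d$ let $C_R=\{(\lambda x,\lambda):x\in R,\ \lambda\ge0\}\subset\mathbb{R}^{d+1}$ be the cone over $R$. Two polytopes are \emph{projectively equivalent} if their cones are linearly isomorphic. A self-polar polytope is projectively equivalent to its polar, since $U\oplus1$ maps $C_{P^\circ}$ onto $C_P$.

\begin{theorem}\label{thm:main}
For every $d\ge19$ there is a self-dual $d$-polytope $P$ such that no realization of $P$ is projectively equivalent to its polar. In particular, $P$ has no self-polar realization.
\end{theorem}

The projective form of the statement is the natural one, because the metric part of the definition of self-polarity costs nothing.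

\begin{theorem}\label{thm:proj}
A polytope $R$ with the origin in its interior is projectively equivalent to a self-polar polytope if and only if $R$ is projectively equivalent to $R^\circ$. Hence a combinatorial type has a self-polar realization if and only if it has a realization that is projectively equivalent to its polar.
\end{theorem}

The obstruction behind Theorem~\ref{thm:main} can be seen in one line. If $P=U(P^\circ)$, then taking polars gives $P^\circ=U(P)$, and therefore $P=U^2(P)$: a self-polar polytope has the symmetry $U^2$. On faces, $U^2$ acts as the square of the duality given by $U$ (Section~\ref{sec:square}). It therefore suffices to find a self-dual polytope such that the square of \emph{every} duality is a combinatorial symmetry that \emph{no} realization admits. We do this in three steps. Section~\ref{sec:config} gives $15$ points in the projective plane with a combinatorial symmetry that is incompatible with their incidences. Section~\ref{sec:lawrence} encodes the points in a $17$-polytope $\Lambda$. Sections~\ref{sec:glue} and~\ref{sec:counter} make $\Lambda$ a face of a self-dual polytope by gluing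 a polytope to its own dual with a twist that dictates the square of every duality. Section~\ref{sec:proj} proves Theorem~\ref{thm:proj} and depends only on Section~\ref{sec:square}.

The argument does not decide whether counterexamples exist in dimensions $4\le d\le18$.

\section{Cones and the square of a duality}\label{sec:square}

We use the following standard facts about a $d$-polytope $R$.
\begin{itemize}
\item[(F1)] Every face is the convex hull of its vertices, and every proper face is the intersection of the facets containing it. Hence a permutation of the vertices that permutes the vertex sets of the facets induces an automorphism of $L(R)$, and an automorphism is determined by its action on vertices.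
\item[(F2)] A face of dimension at most $d-2$ lies in at least two facets. Hence, if $F$ is a facet, every face other than $F$ and $R$ lies in a facet different from $F$.
\item[(F3)] The \emph{join} $R*S$ of two polytopes is the polytope whose cone is $C_R\oplus C_S$. Its vertices are those of $R$ and of $S$, its dimension is $\dim R+\dim S+1$, and $L(R*S)=L(R)\times L(S)$. Its facets are $\Phi*S$ and $R*\Psi$ for facets $\Phi$ of $R$ and $\Psi$ of $S$.
\end{itemize}

Let $V=\mathbb{R}^{d+1}$ and $C=C_R\subset V$. We identify each face of $R$ with the cone over it, and $\emptyset$ with $\{0\}$, so that $L(R)$ is the face lattice of $C$ and vertices correspond to extreme rays. The \emph{dual cone} is $C^*=\{\xi\in V^*:\langle x,\xi\rangle\ge0\text{ for all }x\in C\}$. For a set $f$ we write $f^\perp$ for its annihilator.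
\begin{itemize}
\item[(F4)] $(C^*)^*=C$. The map $f\mapsto f^\perp\cap C^*$ is an order-reversing bijection from the faces of $C$ to the faces of $C^*$, with inverse $\phi\mapsto\phi^\perp\cap C$. Facets of $C$ correspond to extreme rays of $C^*$. The interior of $C^*$ consists of the functionals $\zeta$ that are positive on $C\setminus\{0\}$, and for such $\zeta$ the section $C\cap\{\zeta=1\}$ is a polytope projectively equivalent to $R$.
\end{itemize}
If the origin is interior to $R$, a functional $(y,y_0)\neq0$ is nonnegative on $R\times\{1\}$ exactly when $y_0>0$ and $-y/y_0\in R^\circ$. So $C_R^*$ is the cone generated by $\{(-z,1):z\in R^\circ\}$, which is linearly isomorphic to $C_{R^\circ}$. Thus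
\begin{equation}\label{eq:polar}
R\text{ is projectively equivalent to }R^\circ\iff T(C_R^*)=C_R\text{ for some linear isomorphism }T\colon V^*\to V .
\end{equation}
For such $T$ the \emph{adjoint} $T^*\colon V^*\to V$ is defined by $\langle T^*\zeta,\xi\rangle=\langle T\xi,\zeta\rangle$. It has the same source and target as $T$, so the two maps can be compared.

\begin{lemma}\label{lem:square}
Let $C=C_R$ and let $T\colon V^*\to V$ be a linear isomorphism with $T(C^*)=C$. Then $T^*(C^*)=C$, the map $D(f)=T(f^\perp\cap C^*)$ is a duality of $R$, and $A=T(T^*)^{-1}$ satisfies $A(C)=C$ and $A(f)=D^2(f)$ for every face $f$.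
\end{lemma}

\begin{proof}
By (F4), $D$ is the composition of an anti-isomorphism and an isomorphism of face lattices, hence a duality. Again by (F4), $T^*\zeta\in C$ if and only if $\langle T^*\zeta,\xi\rangle=\langle T\xi,\zeta\rangle\ge0$ for all $\xi\in C^*$, that is, if and only if $\zeta\ge0$ on $T(C^*)=C$. So $T^*(C^*)=C$ and $A(C)=C$. For a face $f$,
\[
D(f)^\perp\cap C^*=\{\zeta\in C^*:\langle T^*\zeta,\xi\rangle=0\text{ for all }\xi\in f^\perp\cap C^*\}=(T^*)^{-1}\bigl((f^\perp\cap C^*)^\perp\cap C\bigr)=(T^*)^{-1}(f).
\]
Applying $T$ gives $D^2(f)=A(f)$.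
\end{proof}

If $P=U(P^\circ)$, one may take $T=(-U)\oplus1$. Then $T^*=(-U^{-1})\oplus1$ and $A=U^2\oplus1$, the symmetry found in the introduction. The lemma says nothing about a duality with $D^2=1$, so the polytope we are looking for must have no such duality.

\section{A symmetry of a planar configuration that cannot be realized}\label{sec:config}

We look for a family of configurations depending on a parameter $s>0$, such that the reflection $\rho(x,y,z)=(y,x,z)$ carries the configuration at $s$ to the configuration at $1/s$ after a relabeling $\gamma$. Only the member $s=1$ is then symmetric, and it should be excluded by an extra collinearity. There is one further constraint. The polytope built in the next section sees the orientations of triples, and $\gamma$ acts on it only if the orientations at $s$ and at $1/s$ agree. So the triple that degenerates at $s=1$ must have the same orientation on both sides: its determinant needs a zero of even order.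

The inequality $s+1/s\ge2$ provides such a triple. The tangent to the hyperbola $xy=9$ at $(-3s,-3/s)$ meets the axes in $b=(-6s,0)$ and $b'=(0,-6/s)$. The point $m=(-3,-3)$ lies on the hyperbola, so it is on the tangent for $s=1$ and on the same side of it for all other $s$. In homogeneous coordinates,
\begin{equation}\label{eq:det}
\det\begin{pmatrix}-6s&0&1\\0&-6/s&1\\-3&-3&1\end{pmatrix}=36-18s-\frac{18}{s}=-\frac{18(s-1)^2}{s}.
\end{equation}
The remaining points replace the hyperbola by incidences.

Let $\mathcal{E}$ be the set of the following $15$ labels, with vectors $x_e(s)\in\mathbb{R}^3$. A pair $(x,y)$ stands for $(x,y,1)$ and is called a finite point.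
\begin{gather*}
X=(1,0,0),\quad X'=(0,1,0),\quad \eta=(1,2,0),\quad \eta'=(2,1,0),\\
o=(0,0),\quad j=(-1,-1),\quad m=(-3,-3),\\
a=(3s,-3),\quad a'=(-3,3/s),\quad b=(-6s,0),\quad b'=(0,-6/s),\\
c=(0,-2),\quad c'=(-2,0),\quad k=(-2,-3),\quad k'=(-3,-2).
\end{gather*}
Let $\gamma$ be the involution of $\mathcal{E}$ that exchanges each primed label with its unprimed partner and fixes $o,j,m$. Comparing coordinates gives
\begin{equation}\label{eq:rho}
x_{\gamma e}(1/s)=\rho\,x_e(s)\qquad(e\in\mathcal{E}).
\end{equation}
The following $16$ sets, the \emph{listed lines}, are collinear for all $s$; the affine equation of each line is given next to it. An infinite point lies on the lines of its direction.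
\[
\begin{array}{ll|ll}
\ell_1=\{X,X',\eta,\eta'\}&\text{infinity}&\ell_4=\{m,o,j\}&y=x\\
\ell_5=\{a,o,a'\}&x+sy=0&\ell_8=\{c,c',j\}&x+y=-2\\
\ell_2=\{o,X,c',b\}&y=0&\ell_2'=\{o,X',c,b'\}&x=0\\
\ell_3=\{m,X,a,k\}&y=-3&\ell_3'=\{m,X',a',k'\}&x=-3\\
\ell_6=\{a,c,b\}&x+3sy=-6s&\ell_6'=\{a',c',b'\}&3x+sy=-6\\
\ell_7=\{X',c',k\}&x=-2&\ell_7'=\{X,c,k'\}&y=-2\\
\ell_9=\{k,j,\eta\}&y=2x+1&\ell_9'=\{k',j,\eta'\}&x=2y+1\\
\ell_{10}=\{k',c',\eta\}&y=2x+4&\ell_{10}'=\{k,c,\eta'\}&x=2y+4
\end{array}
\]
The involution $\gamma$ exchanges $\ell_i$ and $\ell_i'$ and preserves $\ell_1,\ell_4,\ell_5,\ell_8$. The line $\ell_5$ makes the free coordinates of $a$ and $a'$ reciprocal. Projection from $c$ carries $a$ to $b$, and projection from $c'$ carries $a'$ to $b'$. The points $k,k',j,\eta,\eta'$ are there to pin down the positions of $c$ and $c'$. See Figure~\ref{fig:config}.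

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8]
\draw[gray] (-9,0)--(5,0) (0,-5)--(0,3) (-9,-3)--(5,-3) (-3,-5)--(-3,3) (-2,-3.7)--(-2,0.7) (-3.7,-2)--(0.7,-2);
\draw (-3,-3)--(0,0) (4.2,-3)--(-3,2.143) (4.2,-3)--(-8.4,0) (-3,2.143)--(0,-4.286) (0,-2)--(-2,0) (-2,-3)--(-1,-1) (-3,-2)--(-1,-1) (-3,-2)--(-2,0) (-2,-3)--(0,-2);
\draw[dashed,thick] (-8.4,0)--(0,-4.286);
\draw[dotted,thick,domain=-8.8:-1.85,samples=50] plot (\x,{9/\x});
\fill (0,0) circle (2pt) node[above right]{$o$} (-3,-3) circle (2pt) node[below left]{$m$} (-1,-1) circle (2pt) node[right]{$j$}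
(4.2,-3) circle (2pt) node[below]{$a$} (-3,2.143) circle (2pt) node[left]{$a'$} (-8.4,0) circle (2pt) node[above]{$b$} (0,-4.286) circle (2pt) node[right]{$b'$}
(0,-2) circle (2pt) node[above right]{$c$} (-2,0) circle (2pt) node[above right]{$c'$} (-2,-3) circle (2pt) node[above left]{$k$} (-3,-2) circle (2pt) node[above left]{$k'$};
\end{tikzpicture}
\caption{The eleven finite points of the configuration with the listed lines, drawn for $s=7/5$ for visibility (the proof uses $s$ close to $1$). Horizontal lines meet in $X$, vertical lines in $X'$, lines of slope $2$ in $\eta$, and lines of slope $1/2$ in $\eta'$. The dashed line $bb'$ is tangent to the dotted hyperbola $xy=9$ and passes through $m$ only for $s=1$.}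
\label{fig:config}
\end{figure}

\begin{lemma}\label{lem:triples}
At $s=1$ the collinear triples are exactly $\{m,b,b'\}$ and the triples contained in a listed line.
\end{lemma}

\begin{proof}
At $s=1$ we have $a=(3,-3)$, $a'=(-3,3)$, $b=(-6,0)$, $b'=(0,-6)$. By \eqref{eq:rho} collinearity is invariant under $\gamma$, and so is the claimed family of triples. The table gives the slope of the line through two finite points.
\[
\renewcommand{\arraystretch}{1.25}
\begin{array}{c|ccccccccccc}
&m&o&j&a&a'&b&b'&c&c'&k&k'\\\hline
m&&1&1&0&\infty&-1&-1&\frac13&3&0&\infty\\
o&1&&1&-1&-1&0&\infty&\infty&0&\frac32&\frac23\\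
j&1&1&&-\frac12&-2&-\frac15&-5&-1&-1&2&\frac12\\
a&0&-1&-\frac12&&-1&-\frac13&1&-\frac13&-\frac35&0&-\frac16\\
b&-1&0&-\frac15&-\frac13&1&&-1&-\frac13&0&-\frac34&-\frac23\\
c&\frac13&\infty&-1&-\frac13&-\frac53&-\frac13&\infty&&-1&\frac12&0\\
k&0&\frac32&2&0&-6&-\frac34&-\frac32&\frac12&\infty&&-1
\end{array}
\]
Every pair or triple of finite points contains a row label, possibly after applying $\gamma$. A triple of finite points containing the row label $p$ is collinear exactly when the other two points have equal entries in row $p$. The equal entries give the triples $moj$, $mak$, $ma'k'$, $mbb'$ (row $m$), $oaa'$, $obc'$, $ob'c$ (row $o$), $jcc'$ (row $j$), $abc$ (row $a$), and no further triple in any row. All except $mbb'$ lie in listed lines.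

A triple with exactly one infinite point $X,X',\eta,\eta'$ is collinear exactly when the two finite points have slope $0,\infty,2,\frac12$, respectively. The entries $0$ are the pairs $ma,mk,ak\subset\ell_3$, $ob,oc',bc'\subset\ell_2$ and $ck'\subset\ell_7'$, and these lines contain $X$. The entries $\infty$ are $ma',mk'\subset\ell_3'$, $ob',oc,cb'\subset\ell_2'$ and $kc'\subset\ell_7$, and these lines contain $X'$. The entry $2$ is $jk\subset\ell_9\ni\eta$. The entries $\frac12$ are $jk'\subset\ell_9'\ni\eta'$ and $ck\subset\ell_{10}'\ni\eta'$. A triple with exactly two infinite points is not collinear, and a triple of infinite points lies in $\ell_1$.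
\end{proof}

Put $\chi_s(e,f,g)=\operatorname{sgn}\det(x_e(s),x_f(s),x_g(s))$. There is an open interval $I\ni1$ such that $\chi_s$ is the same function $\chi$ for all $s\in I\setminus\{1\}$. Indeed, the finitely many triples that are not collinear at $s=1$ keep their sign near $1$ by continuity, the triples in listed lines have sign $0$ for all $s$, and $\chi_s(b,b',m)=-1$ for all $s\ne1$ by \eqref{eq:det}. \emph{From now on we fix $s\neq1$ with $s,1/s\in I$ and write $x_e=x_e(s)$.} Since $\chi=\chi_s=\chi_{1/s}$ and $\det\rho=-1$, equation \eqref{eq:rho} gives
\begin{equation}\label{eq:chi}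
\chi(\gamma e,\gamma f,\gamma g)=-\chi(e,f,g)\qquad(e,f,g\in\mathcal{E}).
\end{equation}
This is where the double zero in \eqref{eq:det} is used: for $(e,f,g)=(b,b',m)$ the relation \eqref{eq:rho} only gives $\chi_{1/s}(b,b',m)=\chi_s(b,b',m)$, and this is compatible with $\chi_s$ being of one sign on both sides of $1$.

The vectors $x_e$ are pairwise independent, and a triple is dependent exactly when it lies in a listed line. We record this incidence structure as a matroid $\mathcal{M}$ of rank $3$ on $\mathcal{E}$. Its \emph{lines} are the sets $\{e:x_e\in\Pi\}$, where $\Pi$ is a plane spanned by two of the vectors; any two labels lie on exactly one line. The $16$ equations above describe distinct geometric lines, so two listed lines share at most one label, and the lines of $\mathcal{M}$ are the listed lines together with all pairs not contained in a listed line. Five listed lines have four points and eleven have three, so there are $\binom{15}{2}-(5\cdot6+11\cdot3)=42$ two-point lines and $58$ lines in total. The pairs $\{k,k'\}$ and $\{b,b'\}$ are two-point lines. An \emph{automorphism} of $\mathcal{M}$ is a permutation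 of $\mathcal{E}$ that permutes the lines. A family $(y_e)_{e\in\mathcal{E}}$ in a $3$-dimensional real vector space \emph{has matroid $\mathcal{M}$} if any two of the $y_e$ are independent and a triple is dependent exactly when it lies in a line of $\mathcal{M}$.

\begin{lemma}\label{lem:aut}
The automorphisms of $\mathcal{M}$ are $1$ and $\gamma$.
\end{lemma}

\begin{proof}
We saw that $\gamma$ permutes the listed lines, so it is an automorphism. An automorphism $\pi$ permutes the listed lines, which are the lines with at least three points, and preserves their sizes. The labels $X$ and $X'$ are the only ones on three $4$-point lines, so after composing with $\gamma$ we may assume that $\pi$ fixes both. Then $\pi$ fixes $\ell_1$ and preserves $\{\ell_2,\ell_3\}$ and $\{\ell_2',\ell_3'\}$. We have $\ell_2\cap\ell_2'=\{o\}$, $\ell_3\cap\ell_3'=\{m\}$ and $\ell_2\cap\ell_3'=\ell_3\cap\ell_2'=\emptyset$. So $\pi$ either fixes these four lines or exchanges $o$ and $m$. The latter is impossible, since $o$ lies on four listed lines ($\ell_2,\ell_2',\ell_4,\ell_5$) and $m$ on three ($\ell_3,\ell_3',\ell_4$). Hence the four lines and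 $o,m$ are fixed. On $\ell_2$, the label $c'$ lies on five listed lines ($\ell_2,\ell_6',\ell_7,\ell_8,\ell_{10}$) and $b$ on two ($\ell_2,\ell_6$), so both are fixed. On $\ell_3$, the label $k$ lies on four ($\ell_3,\ell_7,\ell_9,\ell_{10}'$) and $a$ on three ($\ell_3,\ell_5,\ell_6$), so both are fixed. Applying $\gamma$ to these counts shows that $c,b'\in\ell_2'$ and $k',a'\in\ell_3'$ are fixed. Finally $j,\eta,\eta'$ are the third points of the lines through $mo$, $k'c'$ and $kc$.
\end{proof}

\begin{lemma}\label{lem:nosym}
There is no family $(y_e)$ with matroid $\mathcal{M}$ in a $3$-dimensional real vector space together with a linear automorphism $A$ such that $Ay_e\in\mathbb{R}y_{\gamma e}$ for all $e$.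
\end{lemma}

\begin{proof}
Suppose such $(y_e)$ and $A$ exist, and write $e$ for the projective point spanned by $y_e$. No line of $\mathcal{M}$ contains three of $X,X',o,m$, so these points form a projective frame, and we may choose coordinates with $X=(1,0,0)$, $X'=(0,1,0)$, $o=(0,0,1)$, $m=(-3,-3,1)$. Since $A$ exchanges $X,X'$ and fixes $o$, it has the form $(x,y,z)\mapsto(\lambda_1y,\lambda_2x,\lambda_3z)$, and since it fixes $m$, the three factors are equal. So $A$ is a multiple of $\rho$, and each primed point is the mirror image of its partner.

The line $mX$ is $y=-3z$, and its only infinite point is $X$. As $a\in\ell_3$ and $a\ne X$, we have $a=(\mu,-3)$ and $a'=(-3,\mu)$ for some $\mu$. Collinearity of $a,o,a'$ gives $\mu^2=9$, and $a\ne m$ gives $\mu=3$. As $c'\in\ell_2$ and $c'\ne X,o$, we have $c'=(-\kappa,0)$ and $c=(0,-\kappa)$ with $\kappa\ne0$. The point $k$ lies on $y=-3z$ and on $X'c'$, which is $x=-\kappa z$; so $k=(-\kappa,-3)$ and $k'=(-3,-\kappa)$. The point $j$ lies on $y=x$ and on $cc'$, which is $x+y=-\kappa z$; so $j=(-\frac\kappa2,-\frac\kappa2)$. The point $\eta$ is infinite and lies on $kj$ and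 on $k'c'$, so the directions $j-k=(\frac\kappa2,3-\frac\kappa2)$ and $c'-k'=(3-\kappa,\kappa)$ are parallel:
\[
\tfrac{\kappa^2}{2}=\bigl(3-\tfrac\kappa2\bigr)(3-\kappa)=9-\tfrac92\kappa+\tfrac{\kappa^2}2 .
\]
Hence $\kappa=2$. The line through $a=(3,-3)$ and $c=(0,-2)$ meets $y=0$ in $b=(-6,0)$, so $b'=(0,-6)$, and $m$ is the midpoint of $b$ and $b'$. This contradicts the fact that $\{b,b'\}$ is a two-point line.
\end{proof}

\section{The Lawrence polytope}\label{sec:lawrence}

We need a polytope from whose face lattice the matroid $\mathcal{M}$ can be read off in \emph{every} realization. The idea is to replace each vector $x_e$ by two vertices whose difference is $2x_e$, lifted into a new coordinate direction. Let $(\varepsilon_e)_{e\in\mathcal{E}}$ be the standard basis of $\mathbb{R}^{15}$, with coordinates $t_e$. The \emph{Lawrence polytope} of the configuration is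
\[
\Lambda=\operatorname{conv}\{e^+,e^-:e\in\mathcal{E}\},\qquad e^\pm=(\pm x_e,\varepsilon_e)\in\mathbb{R}^3\times\mathbb{R}^{15}.
\]
The smallest case shows how the vectors are recovered. For two copies of the vector $1\in\mathbb{R}^1$ the same construction gives the rectangle with vertices $(\pm1,1,0)$ and $(\pm1,0,1)$. Any realization is a quadrilateral, and the lines through its opposite sides $e^+e^-$ and $f^+f^-$ meet in one point of the projective plane. This point is the common direction of the two vectors, and it is determined by the realization and its labeling.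

The points $e^\pm$ lie in the hyperplane $\sum t_e=1$ and span $\mathbb{R}^{18}$, so $\dim\Lambda=17$ and the cone over $\Lambda$ is their positive hull. For a nonzero linear functional $h$ on $\mathbb{R}^3$ put $Z(h)=\{e:h(x_e)=0\}$ and
\[
S(h)=\{e^+,e^-:e\in Z(h)\}\cup\{e^{-\operatorname{sgn}h(x_e)}:e\notin Z(h)\}.
\]

\begin{lemma}\label{lem:facets}
All $30$ points $e^\pm$ are vertices of $\Lambda$. The vertex sets of the facets of $\Lambda$ are:
\begin{itemize}
\item[(i)] for each $e\in\mathcal{E}$, the set of all vertices except $e^+,e^-$;
\item[(ii)] the sets $S(h)$ for which $Z(h)$ is a line of $\mathcal{M}$.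
\end{itemize}
Each line $\ell$ gives exactly two facets $S(h),S(-h)$ of type \textup{(ii)}; for $e\notin\ell$ one contains $e^+$ only and the other $e^-$ only. In total $\Lambda$ has $15+2\cdot58=131$ facets.
\end{lemma}

\begin{proof}
Write $(h,\lambda)$ for the functional $h(x)+\sum\lambda_et_e$. Its value at $e^\pm$ is $\lambda_e\pm h(x_e)$, so it lies in the dual cone if and only if $\lambda_e\ge|h(x_e)|$ for all $e$. Given $e$, choose $h$ with $h(x_e)\ne0$, put $\lambda_e=|h(x_e)|$ and $\lambda_f=|h(x_f)|+1$ for $f\ne e$. This functional vanishes at $e^{-\operatorname{sgn}h(x_e)}$ only. Both signs occur, so $e^+$ and $e^-$ are vertices.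

Let $|h|$ denote the vector $(|h(x_e)|)_e$. Every element of the dual cone decomposes inside the dual cone as
\[
(h,\lambda)=(h,|h|)+\sum_e\bigl(\lambda_e-|h(x_e)|\bigr)(0,\varepsilon_e),
\]
so every extreme ray is spanned by some $(0,\varepsilon_e)$ or by some $(h,|h|)$ with $h\neq0$. Such a functional defines a facet exactly when the vertices on which it vanishes span a space of dimension $17$. The functional $(0,\varepsilon_e)$ vanishes on $f^\pm$ for $f\ne e$; these span $\mathbb{R}^3\times\{t_e=0\}$, of dimension $3+14$, because the $x_f$ with $f\neq e$ span $\mathbb{R}^3$. The functional $(h,|h|)$ vanishes exactly on $S(h)$. The span of $S(h)$ is generated by one vertex $f^\pm$ for each $f$ and by the vectors $(x_f,0)$ with $f\in Z(h)$, so its dimension is $15+\dim\operatorname{span}\{x_f:f\in Z(h)\}$. This equals $17$ exactly when $Z(h)$ is a line. A line determines $h$ up to a nonzero factor, and $S(h)$ depends only on the sign of the factor.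
\end{proof}

\begin{lemma}\label{lem:g0}
The map $g_0\colon e^\pm\mapsto(\gamma e)^\pm$ induces an automorphism of $L(\Lambda)$. It preserves each of the two facets of type \textup{(ii)} that belong to the line $\{k,k'\}$.
\end{lemma}

\begin{proof}
By (F1) it suffices to show that $g_0$ maps facets to facets. For type (i) this holds by definition. Let $Z(h)$ be a line and $p\ne q$ two of its labels. Then $h$ is a multiple of $\det(x_p,x_q,\cdot)$, so $\operatorname{sgn}h(x_f)=\omega\,\chi(p,q,f)$ for a fixed $\omega=\pm1$. The set $g_0S(h)$ is obtained by the rule defining $S$ from the sign vector $f\mapsto\omega\,\chi(p,q,\gamma f)$. By \eqref{eq:chi} and $\gamma^2=1$ this equals $f\mapsto-\omega\,\chi(\gamma p,\gamma q,f)$, the sign vector of $h'=-\omega\det(x_{\gamma p},x_{\gamma q},\cdot)$. So $g_0S(h)=S(h')$ is a facet. For $(p,q)=(k,k')$ we get $-\omega\,\chi(k',k,f)=\omega\,\chi(k,k',f)$, so $S(h')=S(h)$.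
\end{proof}

\begin{proposition}\label{prop:nosym}
Let $\tilde\Lambda$ be a realization of $\Lambda$, with vertices labeled by $e^\pm$ through an isomorphism of face lattices, and let $C$ be its cone. No linear automorphism of $C$ induces $g_0$.
\end{proposition}

\begin{proof}
Let $V_\Lambda$ be the span of $C$, of dimension $18$, and let $w_e^\pm$ span the extreme ray labeled $e^\pm$. Let $\theta_e\in V_\Lambda^*$ be a functional defining the facet of type (i) for $e$: it vanishes on $w_f^\pm$ for $f\ne e$ and is positive on $w_e^\pm$. Evaluating at the vectors $w_f^+$ shows that the $15$ functionals $\theta_e$ are independent, so $V_0=\bigcap_e\ker\theta_e$ has dimension $3$. The plane spanned by $w_e^+,w_e^-$ is not contained in $V_0$ and contains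
\[
y_e=\theta_e(w_e^-)\,w_e^+-\theta_e(w_e^+)\,w_e^-\in V_0\setminus\{0\},
\]
so it meets $V_0$ in the line $\mathbb{R}y_e$.

We claim that $(y_e)$ has matroid $\mathcal{M}$. For a line $\ell$ let $\psi_\ell$ be a functional defining one of the two facets of type (ii) for $\ell$. It vanishes on both $w_f^\pm$ if $f\in\ell$ and on exactly one of them if $f\notin\ell$. Both coefficients in $y_f$ are nonzero, so $\psi_\ell(y_f)=0$ if and only if $f\in\ell$. Let $p\ne q$. Choose $r$ off the line through $p,q$; the line $\ell$ through $p,r$ does not contain $q$, so $\psi_\ell(y_p)=0\ne\psi_\ell(y_q)$, and $y_p,y_q$ are independent. If $p,q,r$ lie on a line $\ell$, then $y_p,y_q,y_r$ lie in the kernel of $\psi_\ell|_{V_0}\ne0$, which is a plane, so they are dependent. If $r$ is not on the line $\ell$ through $p,q$, then $\psi_\ell$ vanishes on $y_p,y_q$ but not on $y_r$, so the three vectors are independent.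

Suppose that $A$ is a linear automorphism of $C$ inducing $g_0$. It maps the facet of type (i) for $e$ to that for $\gamma e$, hence $\ker\theta_e$ onto $\ker\theta_{\gamma e}$, and so $A(V_0)=V_0$. It maps the plane spanned by $w_e^\pm$ onto the plane spanned by $w_{\gamma e}^\pm$. Therefore $Ay_e\in\mathbb{R}y_{\gamma e}$ for all $e$, contradicting Lemma~\ref{lem:nosym}.
\end{proof}

\section{Gluing a polytope to its dual}\label{sec:glue}

To make a self-dual polytope from a given polytope $Q$, we combine $Q$ with its dual so that a duality exchanges the two parts. A simplex facet of $Q$ corresponds to a vertex of the dual; cutting it off creates a simplex facet, along which we glue. The identification of the two simplices is a free choice, and this choice will control the square of the duality.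

\begin{lemma}[Connected sum; cf.\ {\cite[Ch.~3]{RG}}]\label{lem:sum}
Let $R_1,R_2$ be $d$-polytopes, $d\ge2$, with simplex facets $F_1,F_2$ and a bijection between the vertices of $F_1$ and of $F_2$. After replacing $R_1,R_2$ by projectively equivalent polytopes, $F_1=F_2=:\Delta$ according to the bijection, $R_1\cap R_2=\Delta$, and $R_1\cup R_2$ is a polytope whose proper faces are exactly the proper faces of $R_1$ and of $R_2$ other than $\Delta$.
\end{lemma}

\begin{proof}
The point is to make $R_1$ lie over $F_1$ and narrow strictly as one moves away from $F_1$. Let $C$ be the cone over $R_1$, and for each facet $K$ let $\varphi_K\in C^*$ define $K$. Take a point $p_0$ in the relative interior of the cone over $F_1$ and a point $p_1$ in the interior of $C$. For small $\epsilon>0$ the vector $q=p_0-\epsilon p_1$ satisfies $\varphi_{F_1}(q)<0$ and $\varphi_K(q)>0$ for $K\ne F_1$. Choose $\lambda>0$ such that $\zeta=\lambda\varphi_{F_1}+\sum_{K\ne F_1}\varphi_K$ vanishes at $q$. This $\zeta$ is positive on $C\setminus\{0\}$, and by (F4) we may replace $R_1$ by $C\cap\{\zeta=1\}$. Now $q$ is a direction in the affine hull of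 $R_1$. For $p\in R_1$ and $t=-\varphi_{F_1}(p)/\varphi_{F_1}(q)\ge0$, the point $p+tq$ satisfies $\varphi_{F_1}=0$ and $\varphi_K\ge0$ for all other $K$, so it lies in $F_1$. Apply an affine isomorphism onto $\mathbb{R}^{d-1}\times\mathbb{R}$ that sends $F_1$ to a fixed simplex $\Delta\subset\mathbb{R}^{d-1}\times\{0\}$ with prescribed vertex labels and sends $q$ to $-e_d$. Then $R_1\subset\Delta+\mathbb{R}_{\ge0}e_d$, and each $\varphi_K$, $K\ne\Delta$, is an affine function that strictly increases in direction $-e_d$. Treat $R_2$ in the same way with $e_d$ in place of $-e_d$. Then $R_1\cap R_2=\Delta$.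

A segment from a point of $R_1$ to a point of $R_2$ lies in $\Delta+\mathbb{R}e_d$, so it meets the hyperplane $x_d=0$ in a point of $\Delta$, which splits it into a segment in $R_1$ and one in $R_2$. Hence $R=R_1\cup R_2$ is convex, and it is the convex hull of the vertices of $R_1$ and $R_2$. Let $K\ne\Delta$ be a facet of $R_1$. A point of $R_2$ has the form $y-te_d$ with $y\in\Delta$, $t\ge0$, and $\varphi_K(y-te_d)\ge\varphi_K(y)\ge0$, with value $0$ only if $t=0$ and $y\in K$. So $K$ is a facet of $R$, and the same holds with $R_1,R_2$ exchanged. The relative interior of $\Delta$ is interior to $R$, so by (F2) these facets cover the boundary of $R$, and they are all the facets. The proper faces of $R$ are the faces of its facets, and by (F2) these are the proper faces of $R_1$ and $R_2$ other than $\Delta$.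
\end{proof}

Let $Q$ be a $d$-polytope, $d\ge2$, with a simplex facet $F$. Let $W$ be the vertex set of $F$; we identify faces of $F$ with subsets of $W$. Let $\sigma$ be a permutation of $W$. Let $Q^\vee$ be a dual polytope of $Q$ with anti-isomorphism $\delta\colon L(Q)\to L(Q^\vee)$, and let $v=\delta(F)$, a vertex. Choose a hyperplane $H$ that strictly separates $v$ from the other vertices of $Q^\vee$, let $H^+$ be the closed half-space not containing $v$, and put $Q'=Q^\vee\cap H^+$ and $F'=Q^\vee\cap H$. The nonempty faces of $Q'$ are
\[
\bar G=G\cap H^+\quad(G\ne\emptyset,v)\qquad\text{and}\qquad\hat G=G\cap H\quad(G\supsetneq v),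
\]
where $G$ runs over faces of $Q^\vee$, $\dim\bar G=\dim G$, and $G\cap H=\emptyset$ unless $G\supsetneq v$. The map $G\mapsto G\cap H$ is an isomorphism from the interval $[v,Q^\vee]$ onto $L(F')$. This interval is $\{\delta(J):J\subseteq W\}$, so $F'$ is a simplex with vertices $u_w=\widehat{\delta(W\setminus w)}$, $w\in W$. For $J\subsetneq W$ we have $u_w\in\widehat{\delta(J)}$ if and only if $J\subseteq W\setminus w$, so $\widehat{\delta(J)}$ has vertex set $\{u_w:w\notin J\}$.

Let $P=P(Q,F,\sigma)$ be the connected sum of $Q$ and $Q'$ along $F$ and $F'$, with $u_w$ identified with $\sigma(w)$. Put $\mathcal{L}=L(Q)\setminus\{F,Q\}$. For $J\in\mathcal{L}$ we let $\delta(J)$ also denote the face $\overline{\delta(J)}$ if $J\ne\emptyset$, and $P$ itself if $J=\emptyset$.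

\begin{lemma}\label{lem:lattice}
$L(P)$ is the disjoint union of $\mathcal{L}$ and $\delta(\mathcal{L})$. For $K,K',J,J'\in\mathcal{L}$: the order on $\mathcal{L}$ is that of $L(Q)$; $\delta(J)\le\delta(J')$ if and only if $J'\le J$; $\delta(J)\le K$ never holds; and $K\le\delta(J)$ if and only if $K=\emptyset$, or $J=\emptyset$, or
\begin{equation}\label{eq:cross}
K,J\subsetneq F\quad\text{and}\quad K\cap\sigma(J)=\emptyset .
\end{equation}
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:sum} the proper faces of $P$ are the elements of $\mathcal{L}$, the proper faces of $F'=F$, which already belong to $\mathcal{L}$, and the faces $\bar G$ with $G\ne\emptyset,v,Q^\vee$, that is, $G=\delta(J)$ with $J\in\mathcal{L}\setminus\{\emptyset\}$. Each $\bar G$ contains a vertex of $Q^\vee$ other than $v$, which is not in $F'=Q\cap Q'$. So neither $\bar G$ nor $P$ is contained in $Q$. If $\bar G\subseteq\bar G'$, then $G'$ contains a relative interior point of $G$, hence $G\subseteq G'$; the converse is immediate. Finally let $K,J\ne\emptyset$. Then $K\subseteq\overline{\delta(J)}$ holds if and only if $K\subseteq Q\cap\overline{\delta(J)}=F'\cap\overline{\delta(J)}$.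 The right side is empty unless $\delta(J)\supsetneq v$, that is, $J\subsetneq F$, and then it is the face of $F$ with vertex set $\sigma(W\setminus J)=W\setminus\sigma(J)$.
\end{proof}

In particular the vertices of $P$ are the vertices of $Q$ and the $\delta(K)$ for facets $K\ne F$ of $Q$; the facets of $P$ are the facets $K\ne F$ of $Q$ and the $\delta(u)$ for vertices $u$ of $Q$. Let $G_F$ be the group of automorphisms of $L(Q)$ that fix $F$. Its elements preserve $\mathcal{L}$ and permute $W$.

\begin{proposition}\label{prop:dualities}
\begin{itemize}
\item[(a)] If $g\in G_F$ satisfies $g|_W=\sigma^2$, then $D(K)=\delta(K)$, $D(\delta(J))=g(J)$ defines a duality of $P$.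
\item[(b)] Let $D$ be a duality of $P$ with $D(\mathcal{L})=\delta(\mathcal{L})$. Then there are $\alpha,\alpha'\in G_F$ with $D(K)=\delta(\alpha K)$ and $D(\delta(J))=\alpha'(J)$ for $K,J\in\mathcal{L}$. They satisfy $\alpha'|_W=\sigma\,\alpha|_W\,\sigma$ and $D^2|_{\mathcal{L}}=\alpha'\alpha|_{\mathcal{L}}$.
\end{itemize}
\end{proposition}

\begin{proof}
(a) The map $D$ is a bijection, and we check $x\le y\iff D(y)\le D(x)$. If $x,y$ both lie in $\mathcal{L}$ or both in $\delta(\mathcal{L})$, this follows from Lemma~\ref{lem:lattice} because $g$ preserves the order. If $x\in\delta(\mathcal{L})$ and $y\in\mathcal{L}$, both sides are false. Let $x=K$ and $y=\delta(J)$; we must show $K\le\delta(J)\iff g(J)\le\delta(K)$. If $K$ or $J$ is empty, both sides hold. Otherwise the right side means $g(J),K\subsetneq F$ and $g(J)\cap\sigma(K)=\emptyset$. As $g$ fixes $F$ and acts on $W$ as $\sigma^2$, this means $J,K\subsetneq F$ and $\sigma^2(J)\cap\sigma(K)=\emptyset$, which is \eqref{eq:cross} after applying $\sigma^{-1}$.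

(b) Since $D$ is a bijection, $D(\delta(\mathcal{L}))=\mathcal{L}$. The formulas define order automorphisms $\alpha,\alpha'$ of $\mathcal{L}$, which fix the least element $\emptyset$, and
\begin{equation}\label{eq:transfer}
K\le\delta(J)\iff\alpha'(J)\le\delta(\alpha K).
\end{equation}
The face $F$ is not in $\mathcal{L}$, so we must show that $\alpha,\alpha'$ remember which faces lie in $F$. The relation \eqref{eq:cross} detects this. A nonempty $K\in\mathcal{L}$ lies in $F$ if and only if $K\le\delta(J)$ for some nonempty $J$: if $K\subsetneq F$, take $J=\{u\}$ with $\sigma(u)\in W\setminus K$. A nonempty $J\in\mathcal{L}$ lies in $F$ if and only if $K\le\delta(J)$ for some nonempty $K$: if $J\subsetneq F$, take $K=\{w\}$ with $w\in W\setminus\sigma(J)$. With \eqref{eq:transfer} we get $K\subset F\iff\alpha K\subset F$ and $J\subset F\iff\alpha'J\subset F$. So $\alpha,\alpha'$ extend by $F\mapsto F$, $Q\mapsto Q$ to elements of $G_F$. For $w,u\in W$, \eqref{eq:cross} and \eqref{eq:transfer} give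
\[
w\ne\sigma(u)\iff\{w\}\le\delta(\{u\})\iff\{\alpha'u\}\le\delta(\{\alpha w\})\iff\alpha'(u)\ne\sigma\alpha(w).
\]
Taking $w=\sigma(u)$ yields $\alpha'(u)=\sigma\alpha\sigma(u)$. Finally $D^2(K)=D(\delta(\alpha K))=\alpha'\alpha K$.
\end{proof}

\begin{example}\label{ex:prism}
Let $Q$ be a tetrahedron with vertices $p,w_1,w_2,w_3$, let $F=w_1w_2w_3$, and let $K_i$ be the facet not containing $w_i$. Then $Q'$ is a triangular prism and $P$ is a tetrahedron placed on top of it. The seven vertices are $p$, the $w_i$ and the bottom vertices $\delta(K_i)$. The seven facets are the triangles $K_i$, the bottom triangle $\delta(p)$, and the quadrilaterals $\delta(w_i)$ with vertices $\delta(K_l)$, $l\ne i$, and the two elements of $W\setminus\sigma(w_i)$. Every permutation of $W$ extends to an element of $G_F$, so every $\sigma$ gives a duality with $w_i\mapsto\delta(w_i)\mapsto\sigma^2(w_i)$. If $\sigma$ is a $3$-cycle, then $D^2$ is a rotation of order $3$; if $\sigma=1$, then $D^2=1$. But every permutation of the top triangle extends to a symmetry of the prism, so the combinatorial type of $P$ does not depend on $\sigma$. The twist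 prescribes the square of one duality only. To prescribe the squares of all of them, $G_F$ must be so small that the equation $\alpha'|_W=\sigma\,\alpha|_W\,\sigma$ has few solutions.
\end{example}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:counter}

\subsection*{The data $Q$, $F$, $\sigma$}
Let $h_0(x,y,z)=x+y+5z$. It vanishes at $k$ and $k'$, so $Z(h_0)$ is the two-point line $\{k,k'\}$. The facet $\Phi_0=S(h_0)$ of $\Lambda$ has dimension $16$ and $4+13=17$ vertices, so it is a simplex, and $g_0\Phi_0=\Phi_0$ by Lemma~\ref{lem:g0}. For $e\ne k,k'$ exactly one of $e^\pm$ lies in $\Phi_0$; we denote this vertex by $e$ again. On the vertices of $\Phi_0$, the map $g_0$ is the product of the seven transpositions $(k^+k'^+)$, $(k^-k'^-)$, $(XX')$, $(\eta\eta')$, $(aa')$, $(bb')$, $(cc')$. This is an odd permutation and hence not a square, so Proposition~\ref{prop:dualities}(a) does not apply to $(\Lambda,\Phi_0,g_0)$. We add an eighth transposition by taking the join with a segment. The join also makes $\Lambda$ a face that survives the gluing.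

Let $Q=\Lambda*[r_1,r_2]$. By (F3) it has dimension $19$ and $32$ vertices, and its $133$ facets are $\Phi*[r_1,r_2]$ for facets $\Phi$ of $\Lambda$, which inherit the type (i) or (ii) of $\Phi$, and $\Lambda*r_1$, $\Lambda*r_2$. Extend $g_0$ to $Q$ by fixing $r_1,r_2$, let $\tau=(r_1\,r_2)$, and put $g=g_0\tau$. The facet $F=\Phi_0*[r_1,r_2]$ is a simplex with $19$ vertices, and
\[
g|_W=(k^+k'^+)(k^-k'^-)\,(\eta\eta')(aa')\,(bb')(cc')\,(r_1r_2)(XX').
\]
The square of a $4$-cycle $(p\,q\,p'\,q')$ is $(pp')(qq')$. So
\[
\sigma=(k^+\,k^-\,k'^+\,k'^-)\,(\eta\,a\,\eta'\,a')\,(b\,c\,b'\,c')\,(r_1\,X\,r_2\,X')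
\]
satisfies $\sigma^2=g|_W$ and $\sigma^4=1$. Let $P=P(Q,F,\sigma)$. It is a $19$-polytope with $32+132$ vertices and $132+32$ facets, and it is self-dual by Proposition~\ref{prop:dualities}(a).

\begin{lemma}\label{lem:G}
$G_F=\{1,g_0,\tau,g\}$, and the restriction to $W$ is injective on $G_F$.
\end{lemma}

\begin{proof}
The four maps lie in $G_F$, and their restrictions to $W$ are products of $0,7,1,8$ disjoint transpositions, hence distinct. Let $\alpha\in G_F$. The facets $\Lambda*r_i$ miss one vertex of $Q$, the facets of type (i) miss two, and a facet of type (ii) for a line $\ell$ misses $15-|\ell|\ge11$. So $\alpha$ preserves the three kinds of facets. It therefore preserves $\{r_1,r_2\}$ and permutes the pairs $\{e^+,e^-\}$, inducing a permutation $\pi$ of $\mathcal{E}$. The line of a facet of type (ii) is the set of $e$ for which the facet contains both $e^+$ and $e^-$, so $\pi$ permutes the lines. By Lemma~\ref{lem:aut}, after composing with $g_0$ and $\tau$ if necessary, $\pi=1$ and $r_1,r_2$ are fixed. For $e\ne k,k'$ exactly one of $e^\pm$ lies in $F$, so $\alpha$ fixes $e^+$ and $e^-$. Let $K$ be a facet of type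 (ii) for $\ell_4=\{m,o,j\}$. Then $\alpha K$ is one of the two facets for $\ell_4$. These two differ at $X^\pm$, which are fixed, so $\alpha K=K$. Since $K$ contains exactly one of $k^\pm$ and exactly one of $k'^\pm$, these four vertices are fixed as well, and $\alpha=1$.
\end{proof}

\begin{proposition}\label{prop:allsquares}
Every duality $D$ of $P$ satisfies $D^2|_{\mathcal{L}}=g|_{\mathcal{L}}$.
\end{proposition}

\begin{proof}
\emph{Step 1: $D(\mathcal{L})=\delta(\mathcal{L})$.} The two halves of $P$ are distinguished by counting, because $Q$ has few vertices and many facets at each vertex. A vertex $e^\pm$ lies in at least one facet of type (ii) for each of the $58$ lines, and $r_i$ lies in all facets of $Q$ but one. So every vertex $u$ of $Q$ lies in at least $57$ facets $K\ne F$ of $Q$. Every facet of $Q$ has at most $31$ vertices. By Lemma~\ref{lem:lattice}: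
\begin{itemize}
\item a vertex $u\in\mathcal{L}$ lies in at least $57$ facets of $P$, and a facet $\delta(u)$ contains at least $57$ vertices $\delta(K)$, $u\in K\ne F$;
\item a vertex $\delta(K)$ lies only in the facets $\delta(u)$ with $u\in K$, so in at most $31$, and a facet $K\in\mathcal{L}$ contains only vertices of $Q$, so at most $31$.
\end{itemize}
The duality $D$ maps a vertex lying in $n$ facets to a facet with $n$ vertices, and conversely. Hence $D$ maps vertices in $\mathcal{L}$ to facets in $\delta(\mathcal{L})$, and facets in $\delta(\mathcal{L})$ to vertices in $\mathcal{L}$.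

To pass to all faces, note that $x\in\mathcal{L}$ if and only if all vertices below $x$ are in $\mathcal{L}$, and $x\in\delta(\mathcal{L})$ if and only if all facets above $x$ are in $\delta(\mathcal{L})$. The forward implications hold because $\delta(J)\le K$ never holds. For the converses, let $J\in\mathcal{L}$ and use (F2) to choose a facet $K\ne F$ of $Q$ containing $J$; then $\delta(K)$ is a vertex below $\delta(J)$ that is not in $\mathcal{L}$, and $K$ is a facet above $J$ that is not in $\delta(\mathcal{L})$. If $x\in\mathcal{L}$, the facets above $D(x)$ are the images of the vertices below $x$, so $D(x)\in\delta(\mathcal{L})$. If $x\in\delta(\mathcal{L})$, the vertices below $D(x)$ are the images of the facets above $x$, so $D(x)\in\mathcal{L}$. Since $D$ is a bijection, $D(\mathcal{L})=\delta(\mathcal{L})$.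

\emph{Step 2: solving $\alpha'|_W=\sigma\,\alpha|_W\,\sigma$.} Let $\alpha,\alpha'\in G_F$ be as in Proposition~\ref{prop:dualities}(b). On $W$ we have $\sigma\tau\sigma^{-1}=(\sigma(r_1)\,\sigma(r_2))=(XX')$, which commutes with $\sigma^2=g|_W$. By Lemma~\ref{lem:G}, an element of $G_F$ moves $X$ if and only if it moves $k^+$, and there are four cases.
\begin{itemize}
\item $\alpha=1$: $\alpha'|_W=\sigma^2=g|_W$, so $\alpha'=g$ and $\alpha'\alpha=g$.
\item $\alpha=g$: $\alpha'|_W=\sigma^4=1$, so $\alpha'=1$ and $\alpha'\alpha=g$.
\item $\alpha=\tau$: $\alpha'|_W=(\sigma\tau\sigma^{-1})\sigma^2=(XX')\,g|_W$ fixes $X$ and moves $k^+$, which is impossible.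
\item $\alpha=g_0=g\tau$: $\alpha'|_W=\sigma^2(\sigma\tau\sigma^{-1})\sigma^2=(XX')\sigma^4=(XX')$ moves $X$ and fixes $k^+$, which is impossible.\qedhere
\end{itemize}
\end{proof}

The two surviving cases are the duality of Proposition~\ref{prop:dualities}(a) and its inverse, so $P$ has exactly two dualities, both of order $4$.

\subsection*{Dimension $19$}
Let $\tilde P$ be a realization of $P$, with $L(\tilde P)$ identified with $L(P)$, and suppose that $\tilde P$ is projectively equivalent to its polar. By \eqref{eq:polar} and Lemma~\ref{lem:square} there are a duality $D$ and a linear automorphism $A$ of the cone over $\tilde P$ that induces $D^2$. By Proposition~\ref{prop:allsquares}, $A$ induces $g$ on $\mathcal{L}$. The face $\Lambda$ of $Q$ has dimension $17$, so $\Lambda\in\mathcal{L}$. By Lemma~\ref{lem:lattice} the elements of $L(P)$ below $\Lambda$ are the faces of $\Lambda$ with their order, so the corresponding face $\tilde\Lambda$ of $\tilde P$ is a realization of $\Lambda$. Since $g(\Lambda)=\Lambda$, the map $A$ preserves the cone over $\tilde\Lambda$ and its span, and it induces $g_0$ there. This contradicts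 Proposition~\ref{prop:nosym}.

\subsection*{Dimension $19+n$}
Let $n\ge1$, let $\Delta$ be a simplex with $n$ vertices, and let $P_n=P*\Delta$, of dimension $19+n$. We write faces as pairs in $L(P_n)=L(P)\times L(\Delta)$. Both factors are self-dual, so $P_n$ is self-dual. We have to show that a duality of $P_n$ cannot mix the two factors.

No facet of $P$ misses exactly one vertex: a facet in $\mathcal{L}$ misses the $132$ vertices in $\delta(\mathcal{L})$, and by \eqref{eq:cross} a facet $\delta(u)$ misses the $13$ vertices of $Q$ outside $W$. By (F3), the facets of $P_n$ that miss exactly one vertex are therefore the facets $\Psi_z=(P,\Delta\setminus z)$, for vertices $z$ of $\Delta$, and $\Psi_z$ is the only facet not containing $z$. Let $D$ be a duality of $P_n$ and $z$ a vertex of $\Delta$. The vertices of the facet $D(z)$ are the images of the facets containing $z$, so $D(z)$ misses exactly the vertex $D(\Psi_z)$. Hence $D(z)=\Psi_{z'}$ with $z'=D(\Psi_z)$ a vertex of $\Delta$, and $z\mapsto z'$ is a permutation of the vertices of $\Delta$. Since $(P,\emptyset)=\bigwedge_z\Psi_z$ and $(\emptyset,\Delta)=\bigvee_zz$, and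 $D$ exchanges meets and joins, we get $D(P,\emptyset)=(\emptyset,\Delta)$ and $D(\emptyset,\Delta)=(P,\emptyset)$. So $D$ maps the interval below $(P,\emptyset)$ anti-isomorphically onto the interval above $(\emptyset,\Delta)$, and $D(K,\emptyset)=(D_PK,\Delta)$ for a duality $D_P$ of $P$. Moreover
\[
D(K,\Delta)=D(K,\emptyset)\wedge D(\emptyset,\Delta)=(D_PK,\Delta)\wedge(P,\emptyset)=(D_PK,\emptyset),
\]
and therefore $D^2(K,\emptyset)=(D_P^2K,\emptyset)$. If a realization of $P_n$ were projectively equivalent to its polar, Lemma~\ref{lem:square} would give a linear automorphism of its cone inducing $D^2$ for some duality $D$. By Proposition~\ref{prop:allsquares} it would preserve the face $(\Lambda,\emptyset)$, which is a realization of $\Lambda$, and induce $g_0$ on it, contradicting Proposition~\ref{prop:nosym}.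

This proves the first statement of Theorem~\ref{thm:main} for all $d\ge19$. The second follows because a self-polar polytope is projectively equivalent to its polar. \qed

\section{Proof of Theorem~\ref{thm:proj}}\label{sec:proj}

We write $\cong$ for linear isomorphism of cones and use \eqref{eq:polar}. If $C_R\cong C_K$ with $K$ self-polar, then $C_R^*\cong C_K^*\cong C_K\cong C_R$, which proves one implication.

Conversely, let $C=C_R\subset V$ and let $T\colon V^*\to V$ be a linear isomorphism with $T(C^*)=C$. In the self-polar case $T=(-U)\oplus1$ has three special features: the map $B=T^{-1}T^*$ is orthogonal, $T$ respects a splitting of $V$ into a line and a hyperplane, and it is orthogonal on the hyperplane. We obtain these features in turn, by modifying $T$, choosing a section of $C$, and applying a linear map to the section.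

Let $\beta(\xi,\zeta)=\langle T\xi,\zeta\rangle$, a nondegenerate bilinear form on $V^*$. By Lemma~\ref{lem:square}, $B(C^*)=C^*$. The map $B$ is characterized by
\begin{equation}\label{eq:beta}
\beta(B\xi,\zeta)=\langle T^*\xi,\zeta\rangle=\beta(\zeta,\xi),
\end{equation}
and applying \eqref{eq:beta} twice gives $\beta(B\xi,B\zeta)=\beta(B\zeta,\xi)=\beta(\xi,\zeta)$.

\subsection*{Step 1: making $B$ of finite order}
The map $B$ permutes the finitely many extreme rays of $C^*$, so $B^N$ maps each of them to itself for some $N\ge1$. It may still stretch them: for $C=\mathbb{R}_{\ge0}^2$ and $Te_1=e_2$, $Te_2=2e_1$ one finds $B=\operatorname{diag}(2,\frac12)$. We remove the stretching by rescaling $T$. The extreme rays span $V^*$ and consist of eigenvectors of $B^N$ with positive eigenvalues. So $V^*=\bigoplus_{\lambda>0}V_\lambda$, where $V_\lambda$ is the eigenspace of $B^N$ for $\lambda$, and each extreme ray lies in some $V_\lambda$. Since $B$ commutes with $B^N$, we have $BV_\lambda=V_\lambda$. For $\xi\in V_\lambda$, $\zeta\in V_\mu$ we have $\beta(\xi,\zeta)=\beta(B^N\xi,B^N\zeta)=\lambda\mu\,\beta(\xi,\zeta)$, so $\beta(V_\lambda,V_\mu)=0$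 unless $\lambda\mu=1$.

Let $S_0$ be multiplication by $\lambda^{1/(2N)}$ on $V_\lambda$. It maps each extreme ray to itself, so $T_1=TS_0$ maps $C^*$ onto $C$. Its form is $\beta_1(\xi,\zeta)=\beta(S_0\xi,\zeta)$. For $\xi\in V_\lambda$ and $\zeta\in V_\mu$,
\[
\beta_1(\zeta,\xi)=\mu^{1/(2N)}\beta(\zeta,\xi)=\lambda^{-1/(2N)}\beta(\zeta,\xi)=\lambda^{-1/(2N)}\beta(B\xi,\zeta)=\beta_1(\lambda^{-1/N}B\xi,\zeta),
\]
where the second equality holds because $\mu=1/\lambda$ or both sides vanish. By \eqref{eq:beta} for $T_1$, the map $B_1=T_1^{-1}T_1^*$ equals $\lambda^{-1/N}B$ on $V_\lambda$, so $B_1^N=I$. Replacing $T$ by $T_1$, we may assume $B^N=I$.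

\subsection*{Step 2: a section that is linearly equivalent to its polar}
We need a center for the polytope and a hyperplane at infinity that correspond under both $T$ and $T^*$, that is, a fixed point of $B$ in the interior of $C^*$. Averaging provides one. Take $\zeta_1$ in the interior of $C^*$ and put $\zeta_0=\sum_{i<N}B^i\zeta_1$, an interior point with $B\zeta_0=\zeta_0$. Then $x_0:=T\zeta_0=T^*\zeta_0$ is interior to $C$, so $\langle x_0,\zeta_0\rangle>0$, and after scaling $\zeta_0$ we have $\langle x_0,\zeta_0\rangle=1$. Let $E=\ker\zeta_0\subset V$ and $R'=\{x\in E:x_0+x\in C\}$. By (F4), $R'$ is a polytope projectively equivalent to $R$, and the origin is interior to it. Since $V=E\oplus\mathbb{R}x_0$, restriction to $E$ identifies $x_0^\perp$ with $E^*$; we regard $(R')^\circ=\{\xi:\langle x,\xi\rangle\le1\text{ for all }x\in R'\}$ as a subset of $E^*$.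

For $\xi\in x_0^\perp$ we have $\langle T\xi,\zeta_0\rangle=\langle T^*\zeta_0,\xi\rangle=0$ and $\langle T^*\xi,\zeta_0\rangle=\langle T\zeta_0,\xi\rangle=0$. So $T$ and $T^*$ map $x_0^\perp$ onto $E$, and $B$ preserves $x_0^\perp$. For $x\in E$ and $\xi\in x_0^\perp$ we have $\langle x_0+x,\zeta_0-\xi\rangle=1-\langle x,\xi\rangle$. Hence
\[
\xi\in(R')^\circ\iff\zeta_0-\xi\in C^*\iff x_0-T\xi\in C\iff-T\xi\in R'.
\]
Thus $R'=S\bigl((R')^\circ\bigr)$ for the linear isomorphism $S=-T|_{x_0^\perp}\colon E^*\to E$.

\subsection*{Step 3: making $S$ orthogonal}
Averaging any inner product on $E^*$ over the powers of $B$ gives a $B$-invariant one. Choose an orthonormal basis of $E^*$ and the dual basis of $E$. Then $E=E^*=\mathbb{R}^d$, the pairing is the standard inner product, $(R')^\circ$ is the usual polar, and $B$ is an orthogonal matrix. For $\xi,\zeta\in E^*$ we have $\langle S\xi,\zeta\rangle=-\langle T^*\zeta,\xi\rangle=-\langle TB\zeta,\xi\rangle=\langle SB\zeta,\xi\rangle$, so $S^{T}=SB$. Transposing gives $S=B^{T}S^{T}=B^{-1}SB$, so $B$ commutes with $S$, and $S^{T}S=BS^2=SS^{T}$. Thus $S$ is normal; this is what the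 orthogonality of $B$ is needed for.

Let $M=(S^{T}S)^{1/2}$, a positive definite matrix. Since $S$ is normal, it commutes with $S^{T}S$, and hence with $M$ and $M^{1/2}$, which are polynomials in $S^{T}S$. The matrix $U=SM^{-1}$ satisfies $U^{T}U=M^{-1}S^{T}SM^{-1}=I$ and commutes with $M^{1/2}$. Put $K=M^{-1/2}R'$. For an invertible matrix $L$ one has $(LR')^\circ=(L^{T})^{-1}(R')^\circ$, so $K^\circ=M^{1/2}(R')^\circ$, and
\[
K=M^{-1/2}S(R')^\circ=M^{-1/2}UM(R')^\circ=UM^{1/2}(R')^\circ=U(K^\circ).
\]
So $K$ is self-polar and projectively equivalent to $R$.

For the last sentence of the theorem, a self-polar realization is projectively equivalent to its polar. Conversely, a realization that is projectively equivalent to its polar is projectively equivalent to a self-polar polytope, and projectively equivalent polytopes have isomorphic face lattices. \qed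

\begin{thebibliography}{9}

\bibitem{Jensen}
Alathea Jensen, \emph{Self-Polar Polytopes}, arXiv:1902.00784 (2019).

\bibitem{RG}
Richter-Gebert, \emph{Realization Spaces of Polytopes}, LNM 1643.

\end{thebibliography}
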